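
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The $q,t$-symmetry of $\vec{k}$-Dyck paths\\ with nearly equal north steps}


\begin{abstract}
For a partition $\lambda$, let $C_\lambda(q,t)$ be the generating function of
$\vec{k}$-Dyck paths of type $\lambda$ by dinv and area, where dinv is the area of
the image under the sweep map. We prove that $C_\lambda(q,t)=C_\lambda(t,q)$ whenever the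
parts of $\lambda$ differ by at most one, that is, for $\lambda=((a+1)^s,a^{n-s})$ with
$a\ge 1$. More precisely,
$C_\lambda(q,t)=\langle\nabla^{a+1}e_n,\,e_sh_{n-s}\rangle$. The proof combines the shuffle
theorem for $\nabla^{m}e_n$ with an equidistribution result, valid for every $\lambda$, that
is obtained by building paths level by level. The same construction gives an explicit formula
for $C_\lambda(q,t)$ for every $\lambda$. It also shows that the symmetry fails for
$\lambda=(3,1,1,1)$, so ``at most one'' cannot be replaced by ``at most two''.
\end{abstract}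

\section{Introduction}

\subsection{Paths, area, and the sweep map}

Let $\lambda=(\lambda_1,\dots,\lambda_n)$ be a partition with $n$ positive parts and put
$|\lambda|=\lambda_1+\dots+\lambda_n$. A \emph{$\vec{k}$-Dyck path of type $\lambda$} is a
lattice path from $(0,0)$ to $(|\lambda|,|\lambda|)$ that consists of $|\lambda|$ unit east
steps $E=(1,0)$ and of $n$ north steps $N^{k_1},\dots,N^{k_n}$, where $N^k=(0,k)$ and
$(k_1,\dots,k_n)$ is a rearrangement of $\lambda$, and that never goes below the diagonal
$y=x$. We write $\mathcal D_\lambda$ for the set of these paths. If $\lambda=(1^n)$ they are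
the ordinary Dyck paths, and if $\lambda=(k^n)$ they are the $k$-Dyck paths.

The \emph{level} of a lattice point $(x,y)$ is $y-x$, and the \emph{starting level} of a step is the
level of its initial point. The \emph{area} of $D$ is the sum of the starting levels of its
north steps. For $\lambda=(1^n)$ and $\lambda=(k^n)$ this is the usual area.

The \emph{sweep map} $\Phi$ rearranges the steps of $D$. All steps are listed in increasing
order of their starting level, and steps with the same starting level are listed from right to
left, in reverse order of their occurrence in $D$. The resulting sequence of steps is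
$\Phi(D)$. It is known that $\Phi$ is a bijection from $\mathcal D_\lambda$ to itself.
The statistic dinv is the one that the sweep map takes to area:
\[
\operatorname{dinv}(D)=\operatorname{area}(\Phi(D)).
\]
This extends the classical case of Dyck paths and Loehr's case of $k$-Dyck paths, and
we use it as the definition. Finally, let
\[
C_\lambda(q,t)=\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}(D)}\,t^{\operatorname{area}(D)} .
\]

Since $\Phi$ is a bijection, dinv and area have the same distribution on $\mathcal D_\lambda$,
so $C_\lambda(q,1)=C_\lambda(1,q)$ for every $\lambda$. It is natural to ask whether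
the \emph{joint} distribution is symmetric, that is, whether $C_\lambda(q,t)=C_\lambda(t,q)$.
This is known when $\lambda$ has two parts and when all parts are equal, and it fails in general
when $n\ge4$. After equal parts, the next case is that of parts that are as equal as possible,
$\lambda=((a+1)^s,a^{n-s})$. As $s$ runs from $0$ to $n$, this family interpolates between the
two symmetric cases $(a^n)$ and $((a+1)^n)$, so one may hope that the symmetry persists in
between. Whether it does is a question of Xin and Zhang \cite{XZ}. The answer is yes.

\subsection{Results}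

Let $\nabla$ be the Bergeron--Garsia operator on symmetric functions, for which the modified
Macdonald polynomials are eigenvectors, and let $\langle\,,\rangle$ be the Hall inner product;
both are recalled in Section~\ref{sec:shuffle}.

\begin{theorem}\label{thm:main}
Let $a\ge1$, $n\ge1$ and $0\le s\le n$ be integers and let $\lambda=((a+1)^s,a^{n-s})$. Then
\[
C_\lambda(q,t)=\big\langle\nabla^{a+1}e_n,\;e_s\,h_{n-s}\big\rangle .
\]
Consequently $C_\lambda(q,t)=C_\lambda(t,q)$.
\end{theorem}

The next result holds for all $\lambda$. We write $x^+=\max(x,0)$, and $[P]$ is $1$ or $0$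
according as the statement $P$ is true or false. As usual $[N]_q=1+q+\dots+q^{N-1}$, and
$\binom{N}{k}_q$ is the $q$-binomial coefficient.

\begin{theorem}\label{thm:formula}
For every partition $\lambda$ with $n$ positive parts,
\[
C_\lambda(q,t)=\sum_{(K_0,K_1,\dots)}t^{\sum_v v\,n_v}\;q^{\sum_{v\ge1}n_vB_v}\;
\prod_{v\ge0}P_{K_v}(q)\;\prod_{v\ge1}\binom{N_v+n_v-1}{n_v}_{\!q},
\]
where the sum is over all sequences of multisets $K_0,K_1,\dots$ whose union, with
multiplicities added, is the multiset of parts of $\lambda$, and
\[
n_v=|K_v|,\qquad N_v=\sum_{u<v}\#\{k\in K_u:u+k\ge v\},\qquad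
B_v=\sum_{u<v}\ \sum_{k\in K_u}\big(k-(v-u)\big)^+ ,
\]
and $P_K(q)=\sum_w q^{\sum_r(r-1)w_r}$, summed over all distinct words $w=w_1w_2\cdots$
rearranging $K$; in particular $P_\emptyset=1$. If $N_v=0$, the $q$-binomial coefficient is read
as $1$ for $n_v=0$ and as $0$ for $n_v>0$.
\end{theorem}

The last theorem complements Theorem~\ref{thm:main}. Its first part evaluates
$C_\lambda$ at $t=1/q$; its second part shows that the hypothesis on $\lambda$ is sharp in the
indicated sense.

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(i)] Let $a$, $n$, $s$ and $\lambda=((a+1)^s,a^{n-s})$ be as in Theorem~\ref{thm:main}, and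
put $m=a+1$, $d=n-s$. Then
\[
q^{m\binom n2}\,C_\lambda(q,1/q)=\frac{q^{\binom d2}}{[mn+1]_q}\binom{mn+s}{s}_{\!q}\binom{mn+1}{d}_{\!q}.
\]
In particular $|\mathcal D_\lambda|=\frac1{mn+1}\binom{mn+s}{s}\binom{mn+1}{d}$.
\item[(ii)] In the symmetry statement of Theorem~\ref{thm:main} the assumption that the parts of
$\lambda$ differ by at most $1$ cannot be relaxed to ``at most $2$'': $C_{(3,1,1,1)}(q,t)$ is not symmetric.
\end{enumerate}
\end{theorem}

\subsection{The smallest case, and the plan}\label{ssec:small}

Take $\lambda=(2,1)$, so $a=1$, $n=2$, $s=1$. There are five paths; the last column is explained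
below.
\[
\begin{array}{c|c|c|c|c}
D & \operatorname{area} & \Phi(D) & \operatorname{dinv} & \operatorname{dinv}^*\\ \hline
N^2E^2N^1E & 0 & N^1N^2E^3 & 1 & 2\\
N^1EN^2E^2 & 0 & N^2N^1E^3 & 2 & 1\\
N^2EN^1E^2 & 1 & N^2EN^1E^2 & 1 & 1\\
N^1N^2E^3 & 1 & N^1EN^2E^2 & 0 & 0\\
N^2N^1E^3 & 2 & N^2E^2N^1E & 0 & 0
\end{array}
\]
For instance, in $N^2EN^1E^2$ the starting levels are $0,2,1,2,1$. The sweep map lists $N^2$
first, then the last $E$ and $N^1$ (level $1$, right to left), then the other two $E$'s. The
result has its $N^1$ at level $1$, so dinv is $1$. Altogether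
\begin{equation}\label{eq:C21}
C_{(2,1)}(q,t)=q+q^2+qt+t+t^2,
\end{equation}
which is symmetric.

How does this come from $\nabla^2e_2$? Enlarge the north step of size $1$ to size $2$, keeping
all starting levels of north steps, and mark it. This gives a path with two north steps of size $2$, one of
them marked. Here the second north step can start at level $0$, $1$ or $2$. When it starts at
level $2$, directly on top of the first, the first cannot be the marked one: it would come from
a step of size $1$ starting at level $0$, and no north step could start at level $2$ right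
after it. In the other two cases either step can be marked, and $2+2+1=5$. So
the paths in $\mathcal D_\lambda$ are paths with equal north steps in which some \emph{column
tops} are marked, that is, north steps that are not directly followed by another north step.
The shuffle theorem expresses $\nabla^me_n$ through labeled paths, and pairing
it with $e_sh_{n-s}$ selects exactly one labeling for each way of marking $n-s$ column tops.

There is one obstacle. The statistic that the shuffle theorem attaches to these labeled paths is
not dinv. It is a mirror version $\operatorname{dinv}^*$, listed in the last column and defined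
in \eqref{eq:pstar} below, in which the roles of ``left'' and ``right'' are exchanged. In the
table the two statistics differ on the two paths of area $0$, but they have the same
distribution on the paths of each area. The main combinatorial step is to prove this in general.

Section~\ref{sec:dinv} gives a formula for dinv as a sum over pairs of north steps. In
Section~\ref{sec:levels} we build a path by inserting its north steps level by level. Both
statistics become transparent in this description, and an evident involution exchanges
them; this proves Theorem~\ref{thm:formula} as well. Section~\ref{sec:shuffle} recalls the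
shuffle theorem and puts its dinv into pairwise form. Section~\ref{sec:main} proves
Theorem~\ref{thm:main}, and Section~\ref{sec:compl} proves Theorem~\ref{thm:compl}.

\section{dinv as a sum over pairs of north steps}\label{sec:dinv}

In Sections~\ref{sec:dinv} and~\ref{sec:levels} the partition $\lambda$ is arbitrary. Encode
$D\in\mathcal D_\lambda$ by the sequence $(\ell_1,k_1),\dots,(\ell_n,k_n)$ of starting levels
and sizes of its north steps, from left to right. Since $D$ must begin with a north step,
\[
D=N^{k_1}E^{\ell_1+k_1-\ell_2}N^{k_2}E^{\ell_2+k_2-\ell_3}\cdots N^{k_n}E^{\ell_n+k_n}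
\qquad\text{with }\ell_1=0.
\]
The exponents of $E$ must be nonnegative. Moreover, between the end of a north step and the start
of the next one the levels only decrease, and the final level is $0$;
so $D$ stays weakly above the diagonal if and only if all $\ell_i\ge0$. Hence
$\mathcal D_\lambda$ is identified with the set of sequences of pairs of integers such that
\begin{equation}\label{eq:seq}
\ell_1=0,\qquad \ell_i\ge0,\qquad \ell_{i+1}\le\ell_i+k_i\ (1\le i<n),\qquad
(k_i)\text{ is a rearrangement of }\lambda,
\end{equation}
and $\operatorname{area}(D)=\sum_i\ell_i$.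

\begin{proposition}\label{prop:dinv}
For $D\in\mathcal D_\lambda$ we have
$\operatorname{dinv}(D)=\sum_{i<j}p_{ij}-\#\{i:\ell_i\ge1\}$, where
\begin{equation}\label{eq:p}
p_{ij}=\begin{cases}
k_j & \text{if }\ell_i=\ell_j,\\
(k_i-\delta+1)^+ & \text{if }\ell_j=\ell_i+\delta,\ \delta\ge1,\\
(k_j-\delta)^+ & \text{if }\ell_i=\ell_j+\delta,\ \delta\ge1.
\end{cases}
\end{equation}
\end{proposition}

\begin{proof}
Let $S'$ be a north step of $D$ with starting level $L$. Its starting level in $\Phi(D)$ is the
total height gained minus the number of east steps among the steps listed before it: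
\begin{equation}\label{eq:start}
\sum_{S}k(S)\;-\;\#\{E\text{ with starting level}<L\}\;-\;
\#\{E\text{ with starting level }L\text{, to the right of }S'\},
\end{equation}
where $S$ runs over the north steps of size $k(S)$ that have level $<L$, or have level $L$ and
lie to the right of $S'$. (The level of a north step is its starting level.) We express the
numbers of east steps through north steps.

Cut each north step into unit pieces; a north step of size $k$ at level $\ell$ has pieces with
tops at the levels $\ell+1,\dots,\ell+k$. An $E$ with starting level $c$ goes from level $c$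
to $c-1$, and a piece with top $c$ goes from $c-1$ to $c$. Since $D$ starts and ends at level $0$, for each
$c\ge1$ there are as many $E$'s with starting level $c$ as pieces with top $c$. No $E$ has starting level $0$. Hence
\[
\#\{E\text{ with starting level}<L\}=\#\{\text{pieces with top}\le L-1\}.
\]
After the start of $S'$ the path goes from level $L$ to level $0$. If $L\ge1$, it therefore
descends from $L$ to $L-1$ once more than it rises from $L-1$ to $L$. If $L=0$, it does
neither. So
\[
\#\{E\text{ with starting level }L\text{, right of }S'\}=
\#\{\text{pieces with top }L\text{, right of }S'\}+[L\ge1].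
\]
The pieces of $S'$ itself have tops $>L$ and play no role. So \eqref{eq:start} is
$-[L\ge1]$ plus a contribution of each north step $S\ne S'$. Let $S$ have level $\ell$ and
size $k$, and put $\delta=L-\ell$.
\begin{itemize}
\item If $\delta<0$, then $S$ is listed after $S'$ and all its tops exceed $L$; it contributes $0$.
\item If $\delta=0$, all its tops exceed $L$; it contributes $k$ if it lies to the right of $S'$, and
$0$ otherwise.
\item If $\delta\ge1$, it has $\min(k,\delta-1)$ pieces with top $\le L-1$, and it has a piece
with top $L$ if and only if $\delta\le k$. It contributes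
\[
k-\min(k,\delta-1)-[S\text{ right of }S']\,[\delta\le k],
\]
which is $(k-\delta+1)^+$ if $S$ is to the left of $S'$, and
$(k-\delta+1)^+-[\delta\le k]=(k-\delta)^+$ if $S$ is to the right.
\end{itemize}
Since $\operatorname{dinv}(D)=\operatorname{area}(\Phi(D))$, we sum over $S'$. For a pair $i<j$,
the only nonzero contribution can come from $S'=i$, $S=j$ if $\ell_i\ge\ell_j$, and from
$S'=j$, $S=i$ if $\ell_j>\ell_i$; these are the values in \eqref{eq:p}. The terms $-[L\ge1]$
add up to $-\#\{i:\ell_i\ge1\}$.
\end{proof}

For later use we define the mirror statistic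
\begin{equation}\label{eq:pstar}
\operatorname{dinv}^*(D)=\sum_{i<j}p^*_{ij},\qquad
p^*_{ij}=\begin{cases}
k_i & \text{if }\ell_i=\ell_j,\\
(k_j-\delta+1)^+ & \text{if }\ell_i=\ell_j+\delta,\ \delta\ge1,\\
(k_i-\delta)^+ & \text{if }\ell_j=\ell_i+\delta,\ \delta\ge1.
\end{cases}
\end{equation}
The rules for $p^*$ arise from those for $p$ by exchanging ``left'' and ``right''. There is no
correction term. One cannot pass from one statistic to the other simply by reversing the
sequence, since condition \eqref{eq:seq} is not invariant under reversal.

\section{Building a path level by level}\label{sec:levels}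

Both statistics compare each north step $S'$ with the steps $S$ of lower level. Since, for $\delta\ge1$,
\begin{equation}\label{eq:bonus}
(k-\delta+1)^+=(k-\delta)^++[\delta\le k],
\end{equation}
the contribution of such a pair is $(k-\delta)^+$, which does not depend on the order of $S$ and
$S'$ in the path, plus a bonus of $1$ if $\delta\le k$ and $S$ lies on the correct side: on the
left for dinv, on the right for $\operatorname{dinv}^*$. The condition $\delta\le k$ deserves a
name, because it also governs which sequences are paths.

Call the members $(\ell_i,k_i)$ of a sequence as in Section~\ref{sec:dinv} its \emph{elements}, and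
$\ell_i$ the level of the element. For $v\ge1$, an
element $(\ell,k)$ with $\ell<v$ is \emph{$v$-active} if $\ell+k\ge v$.

\begin{lemma}\label{lem:local}
Let $(\ell_i,k_i)_{1\le i\le n}$ be a sequence with integers $\ell_i\ge0$ and $(k_i)$ a rearrangement
of $\lambda$. It satisfies \eqref{eq:seq} if and only if, for each $v\ge1$, each element of level $v$ has
some element of level $<v$ to its left, and the nearest such element is $v$-active.
\end{lemma}

\begin{proof}
Assume \eqref{eq:seq} and let $\ell_j=v\ge1$. Since $\ell_1=0$, there is a maximal $i<j$ with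
$\ell_i<v$. All of $\ell_{i+1},\dots,\ell_j$ are $\ge v$, so $v\le\ell_{i+1}\le\ell_i+k_i$.

Conversely, assume the condition. The first element has nothing to its left, so its level
is $0$. Consider $i$ and $i+1$. If $\ell_{i+1}\le\ell_i$, then $\ell_{i+1}\le\ell_i+k_i$. If
$\ell_{i+1}>\ell_i$, then the nearest element to the left of $i+1$ of level $<\ell_{i+1}$ is
the element $i$; it is $\ell_{i+1}$-active, which says $\ell_i+k_i\ge\ell_{i+1}$.
\end{proof}

For a sequence $D$ let $D^{<v}$ and $D^{\le v}$ be its subsequences of elements of level $<v$ and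
$\le v$. The condition of Lemma~\ref{lem:local} for the elements of level $v$ involves only
$D^{\le v}$. It says that each element of level $v$ is inserted into $D^{<v}$ in the gap
immediately following some $v$-active element, that is, after this element and before the next
element of $D^{<v}$, if there is one. Let $K_v$ be the multiset of sizes of the elements of
level $v$ and $n_v=|K_v|$. The number of $v$-active elements is the number
$N_v$ of Theorem~\ref{thm:formula}; it depends only on the multisets $K_u$ with $u<v$, and not on
the order of the elements. Hence, once $D^{<v}$ and $K_v$ are given, $D^{\le v}$ is determined by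
the following data, which can be prescribed freely:
\begin{itemize}
\item the word $w_v=w_v(1)\cdots w_v(n_v)$ of the sizes in $K_v$, read from left to right;
\item the weakly increasing map $g_v:\{1,\dots,n_v\}\to\{1,\dots,N_v\}$ for which the $r$-th
element of level $v$ is inserted in the gap following the $g_v(r)$-th $v$-active element, counted from the left.
\end{itemize}
If $N_v=0<n_v$ there is no such map; if $n_v=0$ there is exactly one. At level $0$ there are
only $K_0$ and an arbitrary word $w_0$. Since $D^{\le v}=D^{<v+1}$, induction on $v$ gives the following.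

\begin{lemma}\label{lem:data}
The set $\mathcal D_\lambda$ is in bijection with the set of data consisting of multisets
$(K_v)_{v\ge0}$ with union $\lambda$, arbitrary words $w_v$ rearranging $K_v$ for $v\ge0$, and
arbitrary weakly increasing maps $g_v:\{1,\dots,n_v\}\to\{1,\dots,N_v\}$ for $v\ge1$.
\end{lemma}

\begin{example}\label{ex:layers}
Let $\lambda=(3,1,1,1)$ and let $D$ be $(0,1),(1,3),(3,1),(1,1)$. Level $0$ consists of
$(0,1)$. It is $1$-active, and both elements of level $1$ follow it: $N_1=1$, $w_1=31$,
$g_1=(1,1)$. Level $2$ is empty, so $D^{<3}$ is $(0,1),(1,3),(1,1)$. Its only $3$-active element is $(1,3)$, so an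
element of level $3$ must come right after $(1,3)$: $N_3=1$, $w_3=1$, $g_3=(1)$.
\end{example}

\begin{proposition}\label{prop:stats}
In terms of the data of Lemma~\ref{lem:data}, with $B_v$ as in Theorem~\ref{thm:formula},
\begin{align*}
\operatorname{dinv}(D)&=\sum_{v\ge0}\ \sum_{r<r'}w_v(r')+\sum_{v\ge1}n_vB_v+\sum_{v\ge1}\sum_{r}\big(g_v(r)-1\big),\\
\operatorname{dinv}^*(D)&=\sum_{v\ge0}\ \sum_{r<r'}w_v(r)+\sum_{v\ge1}n_vB_v+\sum_{v\ge1}\sum_{r}\big(N_v-g_v(r)\big).
\end{align*}
\end{proposition}

\begin{proof}
Two elements of the same level contribute the size of the right one to dinv and that of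
the left one to $\operatorname{dinv}^*$; this gives the first sums. Now let $S'$ be the
$r$-th element of level $v\ge1$, and let $S=(\ell,k)$ be an element of level $\ell<v$. Put $\delta=v-\ell$.
That $\delta\le k$ means that $S$ is $v$-active. By \eqref{eq:p}, \eqref{eq:pstar} and
\eqref{eq:bonus} the pair contributes
\[
(k-\delta)^++[S\text{ is $v$-active and left of }S']\quad\text{to dinv,}\qquad
(k-\delta)^++[S\text{ is $v$-active and right of }S']\quad\text{to }\operatorname{dinv}^*.
\]
Summed over all $S$ of level $<v$, the first terms give $B_v$. Exactly $g_v(r)$ of the $N_v$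
active elements lie to the left of $S'$, so the brackets give $g_v(r)$ and $N_v-g_v(r)$,
respectively. In dinv, the term $-\#\{i:\ell_i\ge1\}$ subtracts $1$ for each such $S'$.
\end{proof}

The correction term in dinv is now explained: each element of positive level has at least
one active element on its left, but possibly none on its right. With the correction, both $g_v(r)-1$ and $N_v-g_v(r)$
range over $0,\dots,N_v-1$.

\begin{proposition}\label{prop:equi}
For every partition $\lambda$,
\[
\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}(D)}t^{\operatorname{area}(D)}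
=\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}^*(D)}t^{\operatorname{area}(D)} .
\]
\end{proposition}

\begin{proof}
Consider the involution on the data of Lemma~\ref{lem:data} that keeps all $K_v$, reverses every
word $w_v$, and replaces $g_v(r)$ by $N_v+1-g_v(n_v+1-r)$, which is again weakly increasing in
$r$. It preserves all $n_v$, $N_v$, $B_v$, and hence $\operatorname{area}(D)=\sum_vv\,n_v$. By
Proposition~\ref{prop:stats} it exchanges dinv and $\operatorname{dinv}^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
Sum $q^{\operatorname{dinv}}t^{\operatorname{area}}$ over all data with fixed $(K_v)$, using the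
first formula of Proposition~\ref{prop:stats}. Since $\sum_{r<r'}w(r')=\sum_{r'}(r'-1)w(r')$,
the words contribute $\prod_vP_{K_v}(q)$. If $N_v\ge1$, the numbers $g_v(r)-1$ form a
weakly increasing sequence of length $n_v$ with values in $\{0,\dots,N_v-1\}$, that is, a
partition in an $n_v\times(N_v-1)$ box; so the maps $g_v$ contribute
$\binom{N_v+n_v-1}{n_v}_q$. If $N_v=0$ there is one map for $n_v=0$ and none for
$n_v>0$, in accordance with the convention. Since $\mathcal D_\lambda$ is finite, only finitely
many terms are nonzero.
\end{proof}

For $\lambda=(2,1)$ the nonzero terms come from $K_0=\{2,1\}$, giving $q+q^2$; from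
$K_0=\{2\},K_1=\{1\}$, where $B_1=1$, giving $qt$; from $K_0=\{1\},K_1=\{2\}$, giving $t$; and
from $K_0=\{2\},K_2=\{1\}$, giving $t^2$. This is \eqref{eq:C21} again. The involution exchanges
the words $21$ and $12$ at level $0$ and fixes the other paths.

\section{The shuffle theorem for $\nabla^me_n$ in pairwise form}\label{sec:shuffle}

\subsection{Symmetric functions}

Let $e_n$, $h_n$, $s_\mu$ be the elementary, complete and Schur symmetric functions, and let
$\langle\,,\rangle$ be the Hall inner product, for which the $s_\mu$ are orthonormal. For a
partition $\mu$ put $n(\mu)=\sum_i(i-1)\mu_i$ and $T_\mu=t^{n(\mu)}q^{n(\mu')}$, where $\mu'$ is the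
conjugate. The modified Macdonald polynomials $\tilde H_\mu=\tilde H_\mu(X;q,t)$ form a basis of
the symmetric functions over $\mathbb Q(q,t)$, and $\nabla$ is the linear operator with
$\nabla\tilde H_\mu=T_\mu\tilde H_\mu$.

\begin{lemma}\label{lem:nablasym}
All coefficients of $\nabla^me_n$ in the Schur basis are symmetric in $q$ and $t$.
\end{lemma}

\begin{proof}
Let $\rho$ exchange $q$ and $t$ in all coefficients with respect to the Schur basis. It is standard that
$\rho\tilde H_\mu=\tilde H_{\mu'}$, and clearly $\rho(T_\mu)=T_{\mu'}$. Hence
$\rho\nabla\rho\,\tilde H_\mu=\rho(T_{\mu'}\tilde H_{\mu'})=T_\mu\tilde H_\mu$. Since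
$\rho\nabla\rho$ is linear over $\mathbb Q(q,t)$, it follows that
$\rho\nabla\rho=\nabla$. As $\rho e_n=e_n$, we get $\rho\nabla^me_n=\nabla^me_n$.
\end{proof}

For $S\subseteq\{1,\dots,n-1\}$ let $F_S=\sum x_{i_1}\cdots x_{i_n}$ be the fundamental
quasisymmetric function, summed over $i_1\le\dots\le i_n$ with $i_j<i_{j+1}$ for $j\in S$. The
$F_S$ are linearly independent. By a theorem of Gessel, $s_\mu=\sum_TF_{\mathrm{Des}(T)}$, summed
over the standard Young tableaux $T$ of shape $\mu$, where $i\in\mathrm{Des}(T)$ if and only if
$i+1$ lies in a strictly lower row than $i$ (English notation).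

The next lemma says how to read off the pairing with $e_sh_d$ from an expansion in the $F_S$.

\begin{lemma}\label{lem:pair}
Let $G=\sum_Sc_SF_S$ be a symmetric function of degree $n$ and let $s+d=n$, $s,d\ge0$. Then
$\langle G,e_sh_d\rangle=\sum c_S$, summed over those $S\subseteq\{1,\dots,n-1\}$ for which
$S\setminus\{s\}=\{1,\dots,s-1\}$ (the empty set if $s\le1$).
\end{lemma}

\begin{proof}
Both sides are linear in $G$, so we may take $G=s_\mu$. We count the standard tableaux
$T$ of shape $\mu$ with $\mathrm{Des}(T)\setminus\{s\}=\{1,\dots,s-1\}$. If $s=0$, there are no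
descents, so $T$ is a single row, and $e_0h_n=s_{(n)}$. If $d=0$, all of $1,\dots,n-1$ are
descents, so $T$ is a single column, and $e_nh_0=s_{(1^n)}$. Let $s,d\ge1$.

Since $1,\dots,s-1$ are descents, the entries $1,\dots,s$ lie in $s$ different rows. They fill a
partition shape of size $s$, so they fill the first $s$ cells of column $1$. For $s<i<n$ the
number $i$ is not a descent, so $i+1$ lies in a weakly higher row than $i$. Then it lies in a
strictly larger column, for otherwise it would be weakly above and weakly left of $i$ and
hence smaller. So $s+1,\dots,n$ lie in distinct columns, increasing from left to right. Every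
column other than the first therefore has just one cell, in row $1$, and column $1$ has at most
one cell besides those of $1,\dots,s$. So either $\mu=(d+1,1^{s-1})$ and $s+1,\dots,n$ fill the rest of row $1$,
or $\mu=(d,1^s)$, the entry $s+1$ is at the bottom of column $1$, and $s+2,\dots,n$
fill the rest of row $1$. Both tableaux have the required descents. On the other side, by the Pieri rule
\begin{equation}\label{eq:pieri}
e_sh_d=s_{(d+1,1^{s-1})}+s_{(d,1^s)}\qquad(s,d\ge1),
\end{equation}
so $\langle s_\mu,e_sh_d\rangle$ is $1$ for these two shapes and $0$ for all others.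
\end{proof}

\subsection{Statement of the shuffle theorem}

Let $m\ge1$. An \emph{$m$-path} is a lattice path from $(0,0)$ to $(mn,n)$ with unit north and east steps that
stays weakly above the diagonal $x=my$. A \emph{column} is a maximal run of consecutive
north steps. A \emph{parking function} $PF$ on an $m$-path is a labeling of its north steps by
the \emph{cars} $1,\dots,n$, each used once, that increases upward in each column. The shuffle
theorem for $\nabla^me_n$ was conjectured by Haglund, Haiman, Loehr, Remmel and Ulyanov
\cite{HHLRU}. It is the case of direction $n\cdot(m,1)$ of the $(km,kn)$-shuffle conjecture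
of Bergeron, Garsia, Leven and Xin \cite{BGLX}, which was proved by Mellit \cite{M}. It says that
\begin{equation}\label{eq:shuffle}
\nabla^me_n=\sum_{PF}t^{\operatorname{area}}\,q^{\operatorname{dinv}(PF)}\,F_{\mathrm{ides}(\sigma(PF))},
\end{equation}
where
$\operatorname{dinv}(PF)=\operatorname{dinv}(\mathrm{path})+\operatorname{tdinv}(PF)-\operatorname{maxtdinv}(\mathrm{path})$
and the ingredients are as follows.
\begin{itemize}
\item The \emph{rank} of a north step starting at $(x,y)$ is $mn\,y-n\,x+\lfloor x/m\rfloor$.
\item area is the number of full cells between the path and the diagonal.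
\item $\operatorname{dinv}(\mathrm{path})$ is the number of cells $c$ above the path with
\begin{equation}\label{eq:armleg}
\frac{\operatorname{arm}(c)}{\operatorname{leg}(c)+1}\le m<\frac{\operatorname{arm}(c)+1}{\operatorname{leg}(c)} .
\end{equation}
The arm goes east and the leg goes south, both up to the path; the second inequality is vacuous
if $\operatorname{leg}(c)=0$.
\item $\operatorname{tdinv}(PF)$ is the number of pairs of north steps $(S,S')$ with
$\mathrm{car}(S)<\mathrm{car}(S')$ and
\begin{equation}\label{eq:close}
\mathrm{rank}(S)<\mathrm{rank}(S')<\mathrm{rank}(S)+mn,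
\end{equation}
and $\operatorname{maxtdinv}(\mathrm{path})$ is its maximum over all parking functions on the path.
\item $\sigma(PF)$ lists the cars by decreasing rank of their steps, and $\mathrm{ides}(\sigma)$ is
the set of those $i$ for which $i+1$ precedes $i$ in $\sigma$.
\end{itemize}

To compare this with Section~\ref{sec:dinv} we rewrite $\operatorname{dinv}(PF)$ as a sum over
pairs of north steps.

\subsection{Levels and close pairs}

Let the $i$-th north step of an $m$-path start at $(x_i,i-1)$ and put $\ell_i=m(i-1)-x_i$. This
is its starting level if each north step is given height $m$. So $m$-paths are exactly the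
sequences \eqref{eq:seq} with all $k_i=m$. In row $i$ the full cells between the path and the
diagonal are those with left edge at $x_i,\dots,m(i-1)-1$, so $\operatorname{area}=\sum_i\ell_i$. Steps $i$ and $i+1$ are in
the same column if and only if $x_i=x_{i+1}$, that is, $\ell_{i+1}=\ell_i+m$.

The rank of step $i$ is $n\ell_i+\lfloor x_i/m\rfloor$, where $0\le\lfloor x_i/m\rfloor<n$ because
$x_i\le m(i-1)\le m(n-1)$. If $i<i'$ and $\ell_i=\ell_{i'}$, then $x_{i'}=x_i+m(i'-i)$. So the
ranks are distinct; they are ordered first by level, and within a level from left to right.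

We call an ordered pair $(S,S')$ of north steps \emph{close} if it satisfies \eqref{eq:close}.

\begin{lemma}\label{lem:close}
Let $\delta$ be the level of $S'$ minus the level of $S$. The pair $(S,S')$ is close if and only
if one of the following holds:
\[
\delta=0\text{ and }S'\text{ is right of }S;\qquad 0<\delta<m;\qquad
\delta=m\text{ and }S'\text{ is left of }S.
\]
Hence two steps $i<j$ form a close pair exactly in the following cases:
\begin{equation}\label{eq:closepairs}
\begin{aligned}
&\ell_i=\ell_j: &&(S,S')=(i,j), \text{ always};\\
&\ell_i=\ell_j+\delta,\ \delta\ge1: &&(S,S')=(j,i), \text{ if and only if }\delta\le m;\\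
&\ell_j=\ell_i+\delta,\ \delta\ge1: &&(S,S')=(i,j), \text{ if and only if }\delta<m.
\end{aligned}
\end{equation}
\end{lemma}

\begin{proof}
The difference $\Delta=\mathrm{rank}(S')-\mathrm{rank}(S)$ is $n\delta$ plus an integer of
absolute value less than $n$. If $\delta<0$, then $\Delta<0$. If $\delta>m$, then $\Delta>mn$. If
$0<\delta<m$, then $0<\Delta<mn$. If $\delta=0$, then $|\Delta|<n\le mn$, and $\Delta>0$ if and only if $S'$ is
to the right of $S$. Finally let $\delta=m$, $S=i$, $S'=i'$. Then $\Delta>0$, and
$\ell_{i'}=\ell_i+m$ says $x_i-x_{i'}=m(i-i'+1)$. So $\Delta=mn-(i-i'+1)$, which is less than $mn$ if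
and only if $i'\le i$, that is, $i'<i$. The second statement is the first one, written for pairs $i<j$.
\end{proof}

\subsection{The dinv of an $m$-path and of a parking function}

\begin{lemma}\label{lem:pathdinv}
For an $m$-path, $\operatorname{dinv}(\mathrm{path})=\sum_{i<j}b_{ij}$, where
\begin{equation}\label{eq:b}
b_{ij}=\begin{cases}
m & \text{if }\ell_i=\ell_j,\\
(m-\delta+1)^+ & \text{if }\ell_i=\ell_j+\delta,\ \delta\ge1,\\
(m-\delta)^+ & \text{if }\ell_j=\ell_i+\delta,\ \delta\ge1.
\end{cases}
\end{equation}
\end{lemma}

\begin{proof}
A cell above the path corresponds to a pair consisting of an east step $E$ and a north step $j$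
to the right of $E$: the cell lies in the column of cells above $E$ and in the row of $j$. Its arm is the number of
east steps, and its leg the number of north steps, strictly between $E$ and $j$. As before, levels
are computed with each north step given height $m$. If $E$ goes from level
$f+1$ to level $f$, then $\ell_j=f-\operatorname{arm}+m\operatorname{leg}$. The first inequality of
\eqref{eq:armleg} is $\operatorname{arm}\le m\operatorname{leg}+m$, which means $\ell_j\ge f-m$. The
second is $m\operatorname{leg}<\operatorname{arm}+1$ (true if $\operatorname{leg}=0$), which means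
$\ell_j\le f$. So for each $j$ we count the east steps to the left of $j$ whose end level $f$ lies in
$\{\ell_j,\dots,\ell_j+m\}$.

Fix $f\ge\ell_j$. The part of the path before step $j$ goes from level $0\le f$ to level
$\ell_j\le f$, so it descends from $f+1$ to $f$ as often as it rises from $f$ to $f+1$, where each
north step is cut into $m$ unit pieces. The pieces of step $i$ rise from the
levels $\ell_i,\dots,\ell_i+m-1$. Hence
\[
\operatorname{dinv}(\mathrm{path})=\sum_{i<j}\#\big(\{\ell_i,\dots,\ell_i+m-1\}\cap\{\ell_j,\dots,\ell_j+m\}\big).
\]
If $\ell_i=\ell_j$, the intersection has $m$ elements. If $\ell_i=\ell_j+\delta$, it is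
$\{\ell_j+\delta,\dots,\ell_j+m\}$, with $(m-\delta+1)^+$ elements. If $\ell_j=\ell_i+\delta$, it is
$\{\ell_i+\delta,\dots,\ell_i+m-1\}$, with $(m-\delta)^+$ elements.
\end{proof}

The number $\operatorname{maxtdinv}(\mathrm{path})$ is the number of all close pairs: labeling the steps in
increasing order of rank counts every close pair, and it is a parking function because the rank
increases by $mn$ from a step to the next one in its column. Therefore
\begin{equation}\label{eq:dinvPF}
\operatorname{dinv}(PF)=\operatorname{dinv}(\mathrm{path})-\#\{(S,S')\text{ close}:\mathrm{car}(S)>\mathrm{car}(S')\}.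
\end{equation}
This is the form that we shall use. To pin down all conventions, we make it fully explicit. With
$c_i$ the car of step $i$,
\begin{equation}\label{eq:HHLRU}
\operatorname{dinv}(PF)=\sum_{i<j}\Big([c_i<c_j]\,\big(m-|\ell_i-\ell_j|\big)^+
+[c_i>c_j]\,\big(m-|\ell_i-\ell_j-1|\big)^+\Big).
\end{equation}
Indeed, by \eqref{eq:closepairs} and \eqref{eq:b} the pair $i<j$ contributes the following to
\eqref{eq:dinvPF}. If $\ell_i=\ell_j$, it contributes $m-[c_i>c_j]$. If $\ell_i=\ell_j+\delta$ with $\delta\ge1$, it
contributes $(m-\delta+1)^+-[c_i<c_j][\delta\le m]$, which is $(m-\delta)^+$ for $c_i<c_j$ and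
$(m-(\delta-1))^+$ for $c_i>c_j$. If $\ell_j=\ell_i+\delta$ with $\delta\ge1$, it contributes
$(m-\delta)^+-[c_i>c_j][\delta<m]$, which is $(m-\delta)^+$ for $c_i<c_j$ and $(m-\delta-1)^+$ for $c_i>c_j$.
For $m=1$, \eqref{eq:HHLRU} is the classical dinv of parking functions.

\begin{example}\label{ex:n2}
Let $m=n=2$. Since $\tilde H_{(2)}=s_2+q\,s_{11}$ and $\tilde H_{(1,1)}=s_2+t\,s_{11}$ have eigenvalues
$q$ and $t$, and $e_2=(\tilde H_{(2)}-\tilde H_{(1,1)})/(q-t)$, we have
\begin{equation}\label{eq:nabla2}
\nabla^2e_2=\frac{q^2\tilde H_{(2)}-t^2\tilde H_{(1,1)}}{q-t}=(q+t)\,s_2+(q^2+qt+t^2)\,s_{11}.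
\end{equation}
Compare this with \eqref{eq:shuffle}, where $\ell_2\in\{0,1,2\}$ and step $2$ always has
the larger rank. The cars $(c_1,c_2)=(1,2)$ give $\sigma=21$ and $F_{\{1\}}=s_{11}$, with dinv
equal to $2,1,0$ for $\ell_2=0,1,2$. The cars $(2,1)$ give $\sigma=12$ and $F_\emptyset=s_2$; they are allowed
only for $\ell_2=0,1$, with dinv equal to $1,0$. The sum is \eqref{eq:nabla2}, as it
should be.
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $m=a+1$ and $d=n-s$, so that $\lambda=(m^s,(m-1)^d)$. The plan is to match three sets: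
\[
\mathcal D_\lambda\;\longleftrightarrow\;\{(m\text{-path},B):B\text{ a set of }d\text{ column tops}\}
\;\longleftrightarrow\;\{PF\text{ counted by }\langle\nabla^me_n,e_sh_d\rangle\}.
\]
Here the \emph{column top} is the highest north step of a column.

\medskip\noindent\textbf{From paths to marked $m$-paths.}
Given $D\in\mathcal D_\lambda$ with sequence $(\ell_i,k_i)$, let $\hat D$ be the sequence with the same
$\ell_i$ and all sizes replaced by $m$, and let $B=\{i:k_i=m-1\}$, so that $|B|=d$ and
$k_i=m-[i\in B]$. Since $\ell_{i+1}\le\ell_i+k_i\le\ell_i+m$, $\hat D$ is an $m$-path. Conversely,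
an $m$-path together with a set $B$ of $d$ steps comes from $\mathcal D_\lambda$ if and only if
$\ell_{i+1}\le\ell_i+m-1$ for all $i\in B$ with $i<n$. Since $\ell_{i+1}\le\ell_i+m$ in any case,
this says $\ell_{i+1}\ne\ell_i+m$, that is, that step $i$ is a column top; and step $n$ is always one.
So $D\mapsto(\hat D,B)$ is a bijection from $\mathcal D_\lambda$ to the pairs consisting of an
$m$-path and a set $B$ of $d$ column tops. It preserves area.

This is the point where we use that the parts differ by at most one. With steps of size $m-2$ we
would also have to exclude $\ell_{i+1}=\ell_i+m-1$, and this is not visible in the columns.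

\medskip\noindent\textbf{From marked $m$-paths to parking functions.}
By \eqref{eq:shuffle} and Lemma~\ref{lem:pair}, $\langle\nabla^me_n,e_sh_d\rangle$ is the sum of
$t^{\operatorname{area}}q^{\operatorname{dinv}(PF)}$ over those $PF$ for which, in $\sigma(PF)$,
$i+1$ precedes $i$ for $1\le i<s$, and $i$ precedes $i+1$ for $s<i<n$. As $\sigma(PF)$ lists
cars by decreasing rank, this means:
\begin{equation}\label{eq:order}
\begin{minipage}{0.8\textwidth}
among the cars $1,\dots,s$, larger rank means larger car;\\
among the cars $s+1,\dots,n$, larger rank means smaller car.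
\end{minipage}
\end{equation}
Given such a $PF$, let $B$ be the set of the $d$ steps with cars $>s$. If two steps of $B$ were in the
same column, the upper one would have larger rank, hence the smaller car, although cars
increase upward. So each column contains at most one step of $B$. A step above an element of $B$
in its column would have a larger car and would be in $B$ too. So the elements of $B$ are column tops.

Conversely, let an $m$-path and a set $B$ of $d$ column tops be given. By \eqref{eq:order} there is
only one candidate: the cars $1,\dots,s$ are put on the steps outside $B$ by increasing rank, and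
the cars $s+1,\dots,n$ on the steps of $B$ by decreasing rank. This is a parking function:
in a column, the steps outside $B$ receive increasing cars because rank increases upward, and
only the top can be in $B$, where it carries a car $>s$. So these $PF$ correspond
bijectively to the pairs $(\hat D,B)$, and hence to $\mathcal D_\lambda$.

\medskip\noindent\textbf{The statistic is $\operatorname{dinv}^*$.}
Let $PF$ correspond to $D$. We claim that $\operatorname{dinv}(PF)=\operatorname{dinv}^*(D)$. Let
$(S,S')$ be a close pair; in particular $\mathrm{rank}(S)<\mathrm{rank}(S')$.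
\begin{itemize}
\item If $S\notin B$, then $\mathrm{car}(S)<\mathrm{car}(S')$: for $S'\notin B$ by
\eqref{eq:order}, and for $S'\in B$ because $\mathrm{car}(S)\le s<\mathrm{car}(S')$.
\item If $S\in B$, then $\mathrm{car}(S)>\mathrm{car}(S')$: for $S'\in B$ by \eqref{eq:order}, and
for $S'\notin B$ because $\mathrm{car}(S')\le s<\mathrm{car}(S)$.
\end{itemize}
So whether a close pair is subtracted in \eqref{eq:dinvPF} depends only on whether its lower-ranked step is marked:
\[
\operatorname{dinv}(PF)=\operatorname{dinv}(\hat D)-\#\{(S,S')\text{ close}:S\in B\},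
\]
where $\operatorname{dinv}(\hat D)$ is the $\operatorname{dinv}(\mathrm{path})$ of the $m$-path $\hat D$.
By \eqref{eq:closepairs} and \eqref{eq:b}, a pair $i<j$ contributes to the right-hand side as follows.
\begin{itemize}
\item If $\ell_i=\ell_j$, then $S=i$, and the contribution is $m-[i\in B]=k_i$.
\item If $\ell_i=\ell_j+\delta$ with $\delta\ge1$, then $S=j$ and the pair is close if and only if $\delta\le m$. The
contribution is $(m-\delta+1)^+-[j\in B][\delta\le m]=(k_j-\delta+1)^+$.
\item If $\ell_j=\ell_i+\delta$ with $\delta\ge1$, then $S=i$ and the pair is close if and only if $\delta<m$. The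
contribution is $(m-\delta)^+-[i\in B][\delta<m]=(k_i-\delta)^+$.
\end{itemize}
These are the values $p^*_{ij}$ of \eqref{eq:pstar}, which proves the claim.

\medskip\noindent\textbf{Conclusion.}
Using Proposition~\ref{prop:equi} in the last step we get
\[
\langle\nabla^{a+1}e_n,e_sh_{n-s}\rangle
=\sum_{D\in\mathcal D_\lambda}q^{\operatorname{dinv}^*(D)}t^{\operatorname{area}(D)}
=C_\lambda(q,t).
\]
Since $e_sh_{n-s}$ does not involve $q$ and $t$, the left-hand side is symmetric in $q$ and $t$ by
Lemma~\ref{lem:nablasym}. This proves Theorem~\ref{thm:main}. \qed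

\begin{remark}
By \eqref{eq:pieri}, for $0<s<n$ the polynomial $C_\lambda(q,t)$ is the sum of the coefficients
of the Schur functions of the two hooks $(n-s+1,1^{s-1})$ and $(n-s,1^{s})$ in $\nabla^{a+1}e_n$.
For $\lambda=(2,1)$, formula \eqref{eq:nabla2} gives $(q+t)+(q^2+qt+t^2)$, in agreement with
\eqref{eq:C21}.
\end{remark}

\section{The specialization $t=1/q$, and a counterexample}\label{sec:compl}

\subsection{Proof of Theorem~\ref{thm:compl}(i)}

The idea is that at $t=1/q$ the eigenvectors of $\nabla$ become multiples of the functions
$s_\mu[X/(1-q)]$, and that only hooks $\mu$ occur in the expansion of $e_n$ in these functions.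

We use plethystic notation: $f[XY]$, $f[X/(1-q)]$ and $f[1-u]$ are obtained by
writing $f$ in power sums and replacing $p_k$ by $p_k[X]p_k[Y]$, by $p_k[X]/(1-q^k)$ and by
$1-u^k$, respectively. In particular $f\big[[N]_q\big]=f(1,q,\dots,q^{N-1})$. We recall four standard facts.
\begin{enumerate}
\item[(a)] $\tilde H_\mu=t^{n(\mu)}J_\mu[X/(1-t^{-1});q,t^{-1}]$, where $J_\mu$ is the integral form of the Macdonald
polynomial, and $J_\mu(X;q,q)=\prod_c(1-q^{h(c)})\,s_\mu$, the product being over the cells $c$ of $\mu$, with
hook lengths $h(c)$.
\item[(b)] The coefficients of $\tilde H_\mu$ in the Schur basis are polynomials in $q$ and $t$.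
\item[(c)] $e_n[XY]=\sum_{|\mu|=n}s_\mu[X]\,s_{\mu'}[Y]$.
\item[(d)] $s_\nu[1-u]=(-u)^\beta(1-u)$ for a hook $\nu=(\alpha+1,1^\beta)$, and $s_\nu[1-u]=0$ if $\nu$ is nonempty and not a hook.
\end{enumerate}

By (a), for $t=1/q$ the polynomial $\tilde H_\mu$ becomes a nonzero multiple of $s_\mu[X/(1-q)]$. These
functions form a basis. So the matrix of the $\tilde H_\mu$ in the Schur basis, which
has polynomial entries by (b), remains invertible at $t=1/q$. Hence $\nabla$ can be specialized
there, and it multiplies $s_\mu[X/(1-q)]$ by $q^{n(\mu')-n(\mu)}$.

Put $\mu_r=(n-r,1^r)$, so $\mu_r'=(r+1,1^{n-r-1})$ and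
\[
n(\mu_r')-n(\mu_r)=\binom{n-r}2-\binom{r+1}2=\binom n2-rn .
\]
By (c) and (d), with $X/(1-q)$ in place of $X$ and with $Y=1-u$,
\[
e_n\Big[X\,\tfrac{1-u}{1-q}\Big]=\sum_{r=0}^{n-1}s_{\mu_r}\!\Big[\tfrac X{1-q}\Big](-u)^{n-r-1}(1-u).
\]
For $u=q$ the left-hand side is $e_n$, and applying $\nabla^m$ at $t=1/q$ gives
\[
\nabla^me_n\big|_{t=1/q}=\sum_{r=0}^{n-1}s_{\mu_r}\!\Big[\tfrac X{1-q}\Big](-q)^{n-r-1}(1-q)\,q^{m\binom n2-mnr}.
\]
For $u=q^N$ with $N=mn+1$ we have
$q^{N(n-r-1)}=q^{n-r-1}q^{mn(n-1)-mnr}=q^{n-r-1}q^{2m\binom n2-mnr}$ and $1-q^N=[N]_q(1-q)$, so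
\[
e_n\big[X[N]_q\big]=\sum_{r=0}^{n-1}s_{\mu_r}\!\Big[\tfrac X{1-q}\Big](-q)^{n-r-1}q^{2m\binom n2-mnr}\,[N]_q(1-q)
=q^{m\binom n2}\,[N]_q\;\nabla^me_n\big|_{t=1/q}.
\]
Let $\omega$ be the linear map with $\omega s_\mu=s_{\mu'}$, so that $\omega(e_sh_d)=h_se_d$. By (c),
$\langle e_n[XY],f\rangle=(\omega f)[Y]$ for $f$ of degree $n$, the inner product being taken in $X$. Pairing with $e_sh_d$ and using Theorem~\ref{thm:main} we obtain
\[
q^{m\binom n2}C_\lambda(q,1/q)=\frac{h_s\big[[mn+1]_q\big]\,e_d\big[[mn+1]_q\big]}{[mn+1]_q}
=\frac1{[mn+1]_q}\binom{mn+s}{s}_{\!q}\,q^{\binom d2}\binom{mn+1}{d}_{\!q},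
\]
by the principal specializations $h_s(1,\dots,q^{N-1})=\binom{N+s-1}{s}_q$ and
$e_d(1,\dots,q^{N-1})=q^{\binom d2}\binom Nd_q$. For $q=1$ the left-hand side is $|\mathcal D_\lambda|$. \qed

\medskip
For $\lambda=(2,1)$ the count is $\frac15\binom51\binom51=5$, as in Section~\ref{ssec:small}.

\subsection{Proof of Theorem~\ref{thm:compl}(ii)}

Let $\lambda=(3,1,1,1)$. We compare the coefficients of $q^5t^2$ and $q^2t^5$ in $C_\lambda(q,t)$.

\emph{The coefficient of $q^5t^2$ is $1$.} In Theorem~\ref{thm:formula}, area $2$ means
$n_1=2$ and $n_0=2$, or $n_2=1$ and $n_0=3$. The contributions to the coefficient of $t^2$ are the following.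
\begin{itemize}
\item $K_0=\{3,1\}$, $K_1=\{1,1\}$: here $N_1=2$, $B_1=2$, and we get
$q^{4}\cdot(q+q^3)\cdot q\cdot(1+q+q^2)$, which starts in degree $6$.
\item $K_0=\{1,1\}$, $K_1=\{3,1\}$: here $N_1=2$, $B_1=0$, and we get
$q\,(q+q^3)(1+q+q^2)=q^2+q^3+2q^4+q^5+q^6$.
\item $K_0=\{3,1,1\}$, $K_2=\{1\}$: here $N_2=1$, $B_2=1$, and we get $q\,(q^3+q^5+q^7)$, which has only
even degrees.
\item $K_0=\{1,1,1\}$, $K_2=\{3\}$: here $N_2=0$, and we get $0$.
\end{itemize}
Only the second contribution contains $q^5$, with coefficient $1$.

\emph{The coefficient of $q^2t^5$ is at least $3$.} The following three sequences satisfy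
\eqref{eq:seq} and have area $5$. Their dinv is computed by Proposition~\ref{prop:dinv}; all $p_{ij}$ not listed are $0$.
\[
\begin{array}{l|l|c|c}
(\ell_i,k_i) & \text{nonzero }p_{ij} & \#\{i:\ell_i\ge1\} & \operatorname{dinv}\\ \hline
(0,1),(1,3),(3,1),(1,1) & p_{12}=1,\ p_{14}=1,\ p_{23}=2,\ p_{24}=1 & 3 & 2\\
(0,1),(0,1),(1,3),(4,1) & p_{12}=1,\ p_{13}=1,\ p_{23}=1,\ p_{34}=1 & 2 & 2\\
(0,3),(3,1),(2,1),(0,1) & p_{12}=1,\ p_{13}=2,\ p_{14}=1 & 2 & 2
\end{array}
\]
(The first one is the path of Example~\ref{ex:layers}.) Since $3>1$, $C_{(3,1,1,1)}(q,t)$ is not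
symmetric. \qed

\begin{thebibliography}{9}
\bibitem{BGLX} Bergeron, Garsia, Leven and Xin, the $(km,kn)$-shuffle conjecture, IMRN 2016.
\bibitem{HHLRU} Haglund, Haiman, Loehr, Remmel and Ulyanov, Duke Math. J. 126 (2005).
\bibitem{M} Mellit, \emph{Toric braids and $(m,n)$-parking functions}, Duke Math. J. 170 (2021).
\bibitem{XZ} Guoce Xin and Yingrui Zhang, \emph{Dinv, Area, and Bounce for $\vec{k}$-Dyck paths},
arXiv:2011.04927 (2020).
\end{thebibliography}

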